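\title{Pairs of binary quadratic forms and sheaves on a ramified quotient of the loop group of $\mathrm{PGL}_2$}

\begin{abstract}
Let $G$ be the Weil restriction of $\mathrm{PGL}_2$ from $\mathbf{C}[\![t^{1/2}]\!]\times\mathbf{C}[\![t]\!]$ to $\mathbf{C}[\![t]\!]$. We prove that the category of $G[\![t]\!]$-equivariant constructible sheaves with rational coefficients on $G(\!(t)\!)/\mathrm{PGL}_2(\!(t)\!)$ is equivalent to the category of perfect complexes on a sheared form of the stack of pairs of binary quadratic forms modulo $\mathrm{SL}_2\times\mathrm{SL}_2$. This proves a conjecture posed by Devalapurkar, which asks for a fully faithful functor from the second category to the first. We describe both sides by modules over an algebra in representations of $\mathrm{SL}_2\times\mathrm{SL}_2$. A character computation shows that the two algebras have the same size, an obstruction argument produces a map between them, and the open orbit on pairs of forms reduces the injectivity of this map to the nonvanishing of one Euler class. Essential surjectivity comes from the geometry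 of two Bruhat--Tits trees, one inside the other.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Put $s=t^{1/2}$ and let $\mathrm{Gr}_s$ be the affine Grassmannian of $\mathrm{PGL}_2$ in the variable $s$. The orbits of $\mathrm{PGL}_2[\![s]\!]$ on $\mathrm{Gr}_s$ are indexed by the integers $n\ge 0$, as are the irreducible representations of $\mathrm{SL}_2$, and the geometric Satake equivalence explains this coincidence. The smaller group $\mathrm{PGL}_2[\![t]\!]$ of arcs that are even in $s$ still has only finitely many orbits on each finite-dimensional piece of $\mathrm{Gr}_s$. They are indexed by pairs $(k,n)$ of nonnegative integers (Proposition~\ref{prop:orbits}), as are the irreducible representations of $\mathrm{SL}_2\times\mathrm{SL}_2$. This paper describes the derived category of $\mathrm{PGL}_2[\![t]\!]$-equivariant sheaves on $\mathrm{Gr}_s$ in terms of $\mathrm{SL}_2\times\mathrm{SL}_2$ and one of its representations.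

\subsection{The geometric category}
For a group scheme $\mathcal{G}$ over $\mathbf{C}[\![t]\!]$, let $\mathcal{G}[\![t]\!]$ and $\mathcal{G}(\!(t)\!)$ be its arc and loop groups. Write
\[
K_s=\mathrm{PGL}_2[\![s]\!],\qquad L_s=\mathrm{PGL}_2(\!(s)\!),\qquad \mathrm{Gr}_s=L_s/K_s,
\]
and define $K_t$, $L_t$, $\mathrm{Gr}_t$ in the same way. Let
\[
G=\mathrm{Res}_{\mathbf{C}[\![s]\!]\times\mathbf{C}[\![t]\!]/\mathbf{C}[\![t]\!]}\,\mathrm{PGL}_2 .
\]
Then $G[\![t]\!]=K_s\times K_t$ and $G(\!(t)\!)=L_s\times L_t$, and $L_t=\mathrm{PGL}_2(\!(t)\!)$ sits in $G(\!(t)\!)$ through the inclusion $\mathbf{C}(\!(t)\!)\subseteq\mathbf{C}(\!(s)\!)\times\mathbf{C}(\!(t)\!)$.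

Throughout, $\mathrm{Shv}^c$ denotes the $\mathbf{Q}$-linear stable $\infty$-category of bounded equivariant complexes of sheaves of $\mathbf{Q}$-vector spaces, in the analytic topology, with algebraically constructible cohomology, finite-dimensional stalks and finite-dimensional support. The map $(g,h)\mapsto hg^{-1}$ identifies $G(\!(t)\!)/L_t$ with $L_s$ and turns the action of $(a,b)\in K_s\times K_t$ into $x\mapsto bxa^{-1}$. The factor $K_s$ acts freely with quotient $\mathrm{Gr}_s$, so
\[
\mathrm{Shv}^c_{G[\![t]\!]}\big(G(\!(t)\!)/\mathrm{PGL}_2(\!(t)\!);\mathbf{Q}\big)=\mathrm{Shv}^c(K_t\backslash L_s/K_s)=\mathrm{Shv}^c_{K_t}(\mathrm{Gr}_s)=:\mathcal{M}^c .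
\]
The categories $\mathcal{S}_t=\mathrm{Shv}^c_{K_t}(\mathrm{Gr}_t)$ and $\mathcal{S}_s=\mathrm{Shv}^c_{K_s}(\mathrm{Gr}_s)$ act on $\mathcal{M}^c$ by convolution $\star$, from the left and from the right. Let $\mathrm{IC}^t_k\in\mathcal{S}_t$ and $\mathrm{IC}^s_n\in\mathcal{S}_s$ be the intersection cohomology sheaves of the orbit closures of dimensions $k$ and $n$, and let $\delta\in\mathcal{M}^c$ be the skyscraper sheaf $\mathbf{Q}$ at the base point. The objects
\[
E_{k,n}=\mathrm{IC}^t_k\star\delta\star\mathrm{IC}^s_n\qquad(k,n\ge 0)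
\]
are the main players on the geometric side. Section~\ref{sec:background} recalls these notions.

\subsection{The spectral category}\label{sub:spectral}
Here everything is over $\mathbf{Q}$. A grading on an affine scheme is a grading of its ring of functions, or equivalently an action of $\mathbf{G}_m$; a function $F$ has weight $n$ if $F(\zeta\cdot p)=\zeta^nF(p)$. All weights listed below are weights of coordinate functions.

Let $\mathrm{SL}_2(-2\rho)$ be the group $\mathrm{SL}_2$ with the matrix entries $g_{11},g_{22}$ in weight $0$, $g_{12}$ in weight $2$ and $g_{21}$ in weight $-2$. Let $H=\mathrm{SL}_2\times\mathrm{SL}_2$ and $H(-2\rho)=\mathrm{SL}_2(-2\rho)^{\times2}$. Let $V_k=\mathrm{Sym}^k(\mathrm{std})$ be the space of binary forms of degree $k$, on which $g\in\mathrm{SL}_2$ acts by the substitution $g^{-1}$, and identify $\mathfrak{sl}_2^*$ with $V_2$. Put $V_{k,n}=V_k\boxtimes V_n$ and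
\[
\mathbf{V}=V_{1,2}=\mathrm{std}\boxtimes\mathfrak{sl}_2^* .
\]
A point of $\mathbf{V}$ is a form $x'q_1(x,y)+y'q_2(x,y)$ of bidegree $(1,2)$, that is, a pair of binary quadratic forms $q_j=a_jx^2+2b_jxy+c_jy^2$. Let $X=(\mathrm{std}\otimes\mathfrak{sl}_2^*)(4,2,0,-2)$ be the affine space $\mathbf{V}$ graded by giving the coordinates the weights
\begin{equation}\label{eq:weights}
(a_1,b_1,c_1;\,a_2,b_2,c_2):\qquad(-4,-2,0;\,-2,0,2).
\end{equation}
Thus $X=\mathbb{A}^2(2,0)\otimes\mathfrak{sl}_2^*(-2\rho)$, where $\mathbb{A}^2(2,0)$ has coordinates of weights $-2,0$ and $\mathfrak{sl}_2^*(-2\rho)$ is the space of forms $ax^2+2bxy+cy^2$ with $a,b,c$ of weights $-2,0,2$. The action of $H(-2\rho)$ on $X$ respects the gradings (Lemma~\ref{lem:level}). Let $Y=X/H(-2\rho)$ be the quotient stack.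

\emph{Shearing} $\mathrm{sh}^{1/2}$ sends a graded vector space $\bigoplus_nN_n$ to the complex $\bigoplus_nN_n[n]$ with zero differential: weight $n$ goes to homological degree $n$, which is cohomological degree $-n$. On evenly graded vector spaces this functor is symmetric monoidal, because no Koszul signs appear. The rings $\mathcal{O}(H^m\times X)$, $m\ge0$, form an evenly graded cosimplicial ring, dual to the nerve of the action groupoid. Hence $S_m=\mathrm{sh}^{1/2}\mathcal{O}(H^m\times X)$ is a cosimplicial commutative dg algebra, and we put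
\[
\mathrm{QCoh}(\mathrm{sh}^{1/2}Y)=\mathrm{Tot}_m\,\mathrm{Mod}(S_m),\qquad
\mathrm{Perf}^{\mathrm{sh}}(Y)=\mathrm{Perf}(\mathrm{sh}^{1/2}Y)=\mathrm{Tot}_m\,\mathrm{Perf}(S_m),
\]
where $\mathrm{Tot}$ is the limit of $\infty$-categories over $\Delta$ along base change. An evenly graded representation $V$ of $H(-2\rho)$ gives an object $V\otimes\mathcal{O}$ of $\mathrm{Perf}^{\mathrm{sh}}(Y)$. Each $V_{k,n}$ admits an even grading, and we fix one in Section~\ref{sec:spectral}.

\subsection{Statements}
The following conjecture is posed in \cite{Dev}.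

\medskip
\noindent\textbf{Conjecture.} \emph{There is a fully faithful exact $\mathbf{Q}$-linear functor}
\[
\mathrm{Perf}^{\mathrm{sh}}\big((\mathrm{std}\otimes\mathfrak{sl}_2^*)(4,2,0,-2)/\mathrm{SL}_2(-2\rho)^{\times2}\big)\hookrightarrow\mathrm{Shv}^c_{G[\![t]\!]}\big(G(\!(t)\!)/\mathrm{PGL}_2(\!(t)\!);\mathbf{Q}\big).
\]

\begin{theorem}\label{thm:A}
There is a fully faithful exact $\mathbf{Q}$-linear functor $\mathrm{Perf}^{\mathrm{sh}}(Y)\hookrightarrow\mathcal{M}^c$ that sends $\mathcal{O}$ to $\delta$ and $V_{k,n}\otimes\mathcal{O}$ to a shift of $E_{k,n}$. Thus the conjecture holds.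
\end{theorem}

\begin{theorem}\label{thm:B}
The functor of Theorem~\ref{thm:A} is an equivalence.
\end{theorem}

The functor is compatible with the Hecke actions; the precise statement is Remark~\ref{rem:hecke}.

\subsection{Why pairs of quadratic forms}
After base change to $\mathbf{C}(\!(s)\!)$ the group $G$ becomes $\mathrm{PGL}_2^{\times3}$, and the Galois group of $\mathbf{C}(\!(s)\!)/\mathbf{C}(\!(t)\!)$ exchanges two of the factors. The same symmetry produces the spectral data: $H$ is the subgroup of $\mathrm{SL}_2^{\times3}$, and $\mathbf{V}$ is the subspace of $\mathrm{std}^{\otimes3}$, fixed by the exchange of two factors.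

One can also find $\mathbf{V}$ by computing. By geometric Satake the two convolution actions make $\mathrm{Rep}\,H$ act on $\mathcal{M}^c$, with $V_{k,n}$ sending $\delta$ to $E_{k,n}$. All Ext groups between the $E_{k,n}$ are then encoded in one graded algebra $B$ with an action of $H$, in which the multiplicity space of $V_{k,n}$ is $\mathrm{Ext}^*(E_{k,n},\delta)$. It turns out that $B^0=\mathbf{Q}$ and $B^1\cong\mathbf{V}$, so the first guess is that $B$ is generated by $\mathbf{V}$ in degree $1$. The invariants $B^H=\mathrm{Ext}^*(\delta,\delta)=H^*(B\mathrm{PGL}_2;\mathbf{Q})$ form a polynomial ring on a class of degree $4$. An exterior algebra cannot contain such a ring, while $\mathrm{Sym}\,\mathbf{V}$ has an invariant $\Delta$ of degree $4$. So one is led to a polynomial ring on generators of odd degree. Such a ring violates the Koszul sign rule and is not the ring of functions on a derived stack. The weights \eqref{eq:weights} repair this: they are the weights $-3,-1,1;-1,1,3$ of a cocharacter of $H$, all lowered by $1$, and these are even.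

\subsection{Outline of the proof}
Let $\mathcal{C}=D(\mathrm{Rep}\,H)$, and let $\mathbf{R}$ be the associative algebra in $\mathcal{C}$ given by $\mathrm{Sym}\,\mathbf{V}$ with $\mathrm{Sym}^w\mathbf{V}$ in degree $w$. Section~\ref{sec:spectral} identifies $\mathrm{Perf}^{\mathrm{sh}}(Y)$ with compact $\mathbf{R}$-modules. Section~\ref{sec:geometric} embeds the compact modules over the endomorphism algebra $A$ of $\delta$ into $\mathcal{M}^c$. It remains to prove $\mathbf{R}\simeq A$. We know neither that $A$ is formal nor that $B=H^*(A)$ is commutative, and we do not compute the product of $B$ directly. Instead we show that $B$ and $\mathrm{Sym}\,\mathbf{V}$ have the same character (Section~\ref{sec:size}), that the obstructions to a map $\mathbf{R}\to A$ lie in groups that vanish by representation theory (Section~\ref{sec:map}), and that the resulting map is injective on cohomology as soon as it kills no power of $\Delta$ (Section~\ref{sec:injective}). The last condition is checked on a surface, in Section~\ref{sec:surface}, which also displays the whole correspondence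 in its smallest case. Section~\ref{sec:tree} proves Theorem~\ref{thm:B}.

\section{Background}\label{sec:background}

\subsection{The affine Grassmannian of $\mathrm{PGL}_2$}\label{sub:Gr}
We state the facts for $s$; they hold equally for $t$. Let $\Lambda_0\in\mathrm{Gr}_s$ be the base point. The $K_s$-orbits on $\mathrm{Gr}_s$ are $\mathrm{Gr}_s^N=K_s\cdot\mathrm{diag}(s^N,1)\Lambda_0$ for $N\ge0$. The closure $\overline{\mathrm{Gr}}{}_s^N$ is an irreducible projective variety of dimension $N$, equal to the union of the $\mathrm{Gr}_s^m$ with $m\le N$ and $m\equiv N \pmod 2$. On each finite-dimensional closed stable subvariety, $K_s$ (or $K_t$) acts through a quotient of finite type with pro-unipotent kernel.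

An element $(g_{ij})\in K_s$ fixes $\mathrm{diag}(s^N,1)\Lambda_0$ if and only if $g_{12}\equiv0\pmod{s^N}$. This is also the stabilizer of the point $z=0$ for the transitive action $z\mapsto(g_{11}z+g_{12})/(g_{21}z+g_{22})$ on $\mathbf{P}^1(\mathbf{C}[s]/s^N)$. Hence
\begin{equation}\label{eq:arcs}
\mathrm{Gr}_s^N\cong\mathbf{P}^1(\mathbf{C}[s]/s^N)\qquad(N\ge1),
\end{equation}
equivariantly for $K_s$. The right side is the union of the open cell $\{z\in\mathbf{C}[s]/s^N\}\cong\mathbf{A}^N$ and the closed cell $\{z^{-1}\in s\mathbf{C}[s]/s^N\}\cong\mathbf{A}^{N-1}$. Therefore $\overline{\mathrm{Gr}}{}_s^N$ is paved by affine cells, one in each complex dimension $0,\dots,N$.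

\begin{lemma}\label{lem:i}
The natural map $i:\mathrm{Gr}_t\to\mathrm{Gr}_s$ is topologically a closed embedding, and $i(\mathrm{Gr}_t^j)\subset\mathrm{Gr}_s^{2j}$.
\end{lemma}

\begin{proof}
The inclusion holds because $\mathrm{diag}(t^j,1)=\mathrm{diag}(s^{2j},1)$ and $K_t\subset K_s$. The map is proper on each $\overline{\mathrm{Gr}}{}_t^j$, so it suffices to prove injectivity, that is, $L_t\cap K_s=K_t$. Let $g\in\mathrm{GL}_2(\mathbf{C}(\!(t)\!))$ and $u\in\mathbf{C}(\!(s)\!)^\times$ satisfy $ug\in\mathrm{GL}_2(\mathbf{C}[\![s]\!])$. The least $s$-adic valuation of an entry of $g$ is even, say $2j$, and that of $ug$ is $0$. So $ut^j$ is a unit of $\mathbf{C}[\![s]\!]$, and $t^{-j}g\in\mathrm{GL}_2(\mathbf{C}[\![s]\!])\cap\mathrm{GL}_2(\mathbf{C}(\!(t)\!))=\mathrm{GL}_2(\mathbf{C}[\![t]\!])$.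
\end{proof}

\subsection{Sheaves}\label{sub:sheaves}
We use three standard inputs.

\begin{itemize}
\item[(S1)] \emph{Convolution.} For $\mathcal{F}\in\mathcal{S}_t$ and $\mathcal{G}\in\mathcal{M}^c$, let $\mathcal{F}\,\widetilde{\boxtimes}\,\mathcal{G}$ be the complex on $L_t\times^{K_t}\mathrm{Gr}_s$ whose pullback to $L_t\times\mathrm{Gr}_s$ is the pullback of $\mathcal{F}\boxtimes\mathcal{G}$. Then $\mathcal{F}\star\mathcal{G}$ is its direct image under $(g,\xi)\mapsto g\xi$, a map that is proper on the support. The right action of $\mathcal{S}_s$, and the products on $\mathcal{S}_t$ and $\mathcal{S}_s$, are defined by the same formula, with $L_s\times^{K_s}\mathrm{Gr}_s$ or $L_t\times^{K_t}\mathrm{Gr}_t$ as the middle space. The functor formalism for constructible sheaves makes $\mathcal{S}_t$ and $\mathcal{S}_s$ monoidal $\infty$-categories and $\mathcal{M}^c$ an $(\mathcal{S}_t,\mathcal{S}_s)$-bimodule, exact in each variable.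
\item[(S2)] \emph{Geometric Satake} \cite{MV}. The perverse sheaves in $\mathcal{S}_s$ are closed under convolution, and there is a monoidal equivalence $\mathrm{Perv}\simeq\mathrm{Rep}^{\mathrm{fd}}(\mathrm{SL}_2)$ over $\mathbf{Q}$ under which $\mathrm{IC}^s_n$, the intermediate extension of $\mathbf{Q}[n]$ from $\mathrm{Gr}_s^n$, corresponds to $V_n$.
\item[(S3)] \emph{Stalks} \cite{Lus}. The dimensions of the cohomology groups of the stalk of $\mathrm{IC}^s_n$ on $\mathrm{Gr}_s^m$ are the coefficients of a polynomial $P_{m,n}$, and $P_{m,n}(1)$ is the dimension of the weight space $V_n(m)$.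
\end{itemize}

For $\mathcal{G}=\delta$ the twisted product in (S1) is supported on $L_t\times^{K_t}\{\Lambda_0\}=\mathrm{Gr}_t$, and for the right action on $\delta$ it is supported on $K_s\times^{K_s}\mathrm{Gr}_s=\mathrm{Gr}_s$. Hence
\begin{equation}\label{eq:delta}
E_{k,0}=i_*\mathrm{IC}^t_k,\qquad E_{0,n}=\mathrm{IC}^s_n\ \text{ with equivariance restricted to }K_t .
\end{equation}

The next fact depends on the weight multiplicities of $\mathrm{SL}_2$ being $1$. It turns every Ext computation below into a computation of equivariant cohomology.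

\begin{lemma}\label{lem:IC}
$\mathrm{IC}^s_n=\mathbf{Q}_{\overline{\mathrm{Gr}}{}_s^n}[n]$ and $\mathrm{IC}^t_k=\mathbf{Q}_{\overline{\mathrm{Gr}}{}_t^k}[k]$.
\end{lemma}

\begin{proof}
Let $j$ be the inclusion of the open orbit in $\overline{\mathrm{Gr}}{}_s^n$. Then $\mathcal{H}^{-n}(\mathrm{IC}^s_n)=R^0j_*\mathbf{Q}$, and the map $\mathbf{Q}\to R^0j_*\mathbf{Q}$ is injective on stalks because the orbit is dense. By (S3) every stalk of $\mathrm{IC}_n^s$ on its support has total dimension $\dim V_n(m)=1$. So the map is an isomorphism and the other cohomology sheaves vanish.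
\end{proof}

For a closed $K_t$-stable subvariety $Z$ of finite dimension, $\mathrm{Ext}^*(\mathbf{Q}_Z,\mathbf{Q}_Z)=H^*_{K_t}(Z)$ with the cup product as composition. This equals $H^*_{\mathrm{PGL}_2}(Z)$, since $K_t$ acts through an extension of $\mathrm{PGL}_2(\mathbf{C})$ by a unipotent, hence contractible, group. Cohomology always has rational coefficients. We recall that $H^*(B\mathrm{PGL}_2)=\mathbf{Q}[p_1]$ with $|p_1|=4$.

\begin{lemma}\label{lem:idem}
The category $\mathcal{M}^c$ is idempotent complete.
\end{lemma}

\begin{proof}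
Idempotents split in the category of all equivariant complexes on a finite-dimensional closed piece, which has countable colimits. A summand of a bounded constructible complex is bounded, and its cohomology sheaves are images of idempotent endomorphisms of constructible sheaves, hence constructible.
\end{proof}

\subsection{Categories}\label{sub:categories}
For objects of a $\mathbf{Q}$-linear stable $\infty$-category, $\mathrm{Hom}$ denotes the mapping complex and $\mathrm{Ext}^w=H^w\mathrm{Hom}$. A full stable subcategory is \emph{thick} if it is closed under retracts. Since $\mathbf{Q}$ is an idempotent ring spectrum, $\mathbf{Q}$-linearity is a property of a stable category, and exact functors between $\mathbf{Q}$-linear categories are automatically $\mathbf{Q}$-linear. We use the following facts; see \cite{HA}.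

\begin{itemize}
\item[(C1)] If a presentable stable category $\mathcal{N}$ is generated by a set of compact objects, the category $\mathcal{N}^\omega$ of compact objects is their thick closure. If $\mathcal{N}_0$ is small, stable and idempotent complete, then $\mathrm{Ind}(\mathcal{N}_0)^\omega=\mathcal{N}_0$.
\item[(C2)] An exact functor that induces equivalences on mapping complexes between the objects of a set is fully faithful on their thick closure.
\item[(C3)] A small dg category $\mathcal{D}$ has a stable category $\mathrm{Perf}(\mathcal{D})$, the thick closure of the representable modules, functorially in dg functors and their natural isomorphisms.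
\item[(C4)] Mapping complexes in a limit of stable categories are limits of mapping complexes. An object of a limit of symmetric monoidal categories is dualizable if and only if its components are. A module over a commutative dg algebra is dualizable if and only if it is perfect.
\end{itemize}

Let $\mathrm{Rep}\,H$ be the category of rational representations of $H$ over $\mathbf{Q}$. It is semisimple with simple objects $V_{k,n}$; these are self-dual and have endomorphism ring $\mathbf{Q}$. So $\mathcal{C}=D(\mathrm{Rep}\,H)$ is generated by the compact and dualizable objects $V_{k,n}$. In the model category $\mathrm{Ch}(\mathrm{Rep}\,H)$ every object is cofibrant and fibrant. Hence: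

\begin{itemize}
\item[(C5)] $\mathrm{Alg}(\mathcal{C})$ is modeled by associative dg algebras in $\mathrm{Ch}(\mathrm{Rep}\,H)$ \cite[4.1.8]{HA}. For such an algebra $A'$, the category $\mathrm{Mod}_{A'}(\mathcal{C})$ of right modules is modeled by right dg modules, and it is generated by the compact objects $V_{k,n}\otimes A'$.
\end{itemize}

Let $B'$ be a graded algebra in $\mathrm{Rep}\,H$. Equivariant maps $f:U\to U'\otimes B'^{w}$ and $f':U'\to U''\otimes B'^{w'}$ are composed as matrices with entries in $B'$:
\begin{equation}\label{eq:comp}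
f'\circ f=(1\otimes\mathrm{mult})(f'\otimes1)f:\ U\to U''\otimes B'^{w+w'} .
\end{equation}
A map of right dg modules of any degree satisfies $f(xr)=f(x)r$ without sign. So for $B'=H^*(A')$ we have $\mathrm{Ext}^w(U\otimes A',U'\otimes A')=\mathrm{Hom}_H(U,U'\otimes B'^w)$ with composition \eqref{eq:comp}.

The rings $S_m$ are unbounded in both directions, so the convergence of descent spectral sequences needs an argument.

\begin{lemma}\label{lem:tot}
Let $C^\bullet$ be a cosimplicial object of $D(\mathbf{Q})$. Suppose that for each $w$ the cochain complex of the cosimplicial vector space $H^w(C^\bullet)$ has cohomology only in degree $0$. Then $H^w(\mathrm{Tot}\,C^\bullet)$ is the equalizer of $H^w(C^0)\rightrightarrows H^w(C^1)$.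
\end{lemma}

\begin{proof}
If $H^w(C^m)=0$ for all $w<-a$ and all $m$, the spectral sequence of the totalization has finitely many terms in each total degree, so it converges and gives the claim. In general $C^m=\lim_a\tau^{\ge-a}C^m$, and $\mathrm{Tot}$ commutes with limits. By the first case the tower $H^w(\mathrm{Tot}\,\tau^{\ge-a}C^\bullet)$ is eventually constant for each $w$, and the Milnor sequence gives the claim.
\end{proof}

\section{The smallest case: a surface with three orbits}\label{sec:surface}

On $\overline{\mathrm{Gr}}{}_s^0=\{\Lambda_0\}$ and $\overline{\mathrm{Gr}}{}_s^1=\mathbf{P}^1$ the group $K_t$ acts transitively. The first piece on which it has more orbits than $K_s$ is the surface $S=\overline{\mathrm{Gr}}{}_s^2$. The two lemmas of this section are the geometric and the algebraic half of the one product computation that the proof needs.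

\subsection{The geometric half}
By \eqref{eq:arcs}, $S=\{\Lambda_0\}\sqcup\mathbf{P}^1(\mathbf{C}[s]/s^2)$, and $\mathbf{P}^1(\mathbf{C}[s]/s^2)$ is the total space of the tangent bundle $T\mathbf{P}^1$. Since $t=s^2$ vanishes in $\mathbf{C}[s]/s^2$, the group $K_t$ acts through $\mathrm{PGL}_2(\mathbf{C})$. Its orbits are the point $\Lambda_0$, the zero section $P$, and the set of nonzero tangent vectors. The zero section is the orbit of $z=0$, so $P=i(\mathrm{Gr}_t^1)$. By \eqref{eq:delta} and Lemma~\ref{lem:IC},
\[
E_{0,0}=\delta,\qquad E_{1,0}=\mathbf{Q}_P[1],\qquad E_{0,2}=\mathbf{Q}_S[2].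
\]
Let $\iota:P\to S$ be the inclusion. The curve $P$ is closed in $S$ and lies in the smooth open surface $T\mathbf{P}^1$, so $\iota^!\mathbf{Q}_S=\mathbf{Q}_P[-2]$. The unit and counit of adjunction give the restriction and Gysin maps
\begin{align*}
\mathrm{res}&:\mathbf{Q}_S\to\mathbf{Q}_P, & \mathrm{res}&\in\mathrm{Ext}^1(E_{0,2},E_{1,0}),\\
\mathrm{gys}&:\mathbf{Q}_P=\iota_*\iota^!\mathbf{Q}_S[2]\to\mathbf{Q}_S[2], & \mathrm{gys}&\in\mathrm{Ext}^1(E_{1,0},E_{0,2}).
\end{align*}
With the perverse normalization both have degree $1$.

\begin{lemma}\label{lem:euler}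
We have $\mathrm{Ext}^*(\delta,\delta)=\mathbf{Q}[p_1]$ with $|p_1|=4$, and $\mathrm{Ext}^*(E_{1,0},E_{1,0})=\mathbf{Q}[\omega]$ with $|\omega|=2$. The class $e=\mathrm{res}\circ\mathrm{gys}\in\mathrm{Ext}^2(E_{1,0},E_{1,0})$ satisfies $e^2\neq0$.
\end{lemma}

\begin{proof}
The first ring is $H^*_{\mathrm{PGL}_2}(\mathrm{pt})$. The second is $H^*_{\mathrm{PGL}_2}(\mathbf{P}^1)$, the cohomology of the classifying space of a Borel subgroup, which is $H^*(B\mathbf{G}_m)$. The functors $\iota^!$ and $\iota^*$ depend only on a neighborhood of $P$, so by the self-intersection formula in $T\mathbf{P}^1$ the image of $e$ in $H^2(\mathbf{P}^1)$ is the Euler class of the normal bundle $T\mathbf{P}^1$ of $P$, namely $2[\mathrm{pt}]$. Thus $e$ is a nonzero multiple of $\omega$, and $e^2\ne0$.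
\end{proof}

Equivariance is essential here: in $H^*(\mathbf{P}^1)$ the square of the Euler class vanishes.

\subsection{The algebraic half}
Fix an isomorphism $\mathbf{V}^*\cong\mathbf{V}$ of representations; it identifies $\mathcal{O}(X)$ with $\mathrm{Sym}\,\mathbf{V}$. The discriminant $b^2-ac$ of $ax^2+2bxy+cy^2$ is a nondegenerate invariant quadratic form on $V_2$. Let $\langle\,,\rangle$ be its bilinear form, let $\Gamma=(\langle q_i,q_j\rangle)$ be the Gram matrix of a pair, and let
\[
\Delta=\det\Gamma=(b_1^2-a_1c_1)(b_2^2-a_2c_2)-\Big(b_1b_2-\frac{a_1c_2+a_2c_1}{2}\Big)^2\in\mathrm{Sym}^4\mathbf{V}.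
\]
The second factor of $H$ fixes $\Gamma$. An element $g$ of the first factor multiplies the column $(q_1,q_2)$ by $h=(g^{-1})^T$ and replaces $\Gamma$ by $h\Gamma h^T$. So $\Delta$ is $H$-invariant. It is nonzero, since $\Delta(2xy,\,x^2-y^2)=1$.

A point of $X$ is a linear map $V_1^*\to V_2$, $(u_1,u_2)\mapsto u_1q_1+u_2q_2$. Identify $V_2$ with $V_2^*$ by $\langle\,,\rangle$, and $V_1$ with $V_1^*$ by the invariant symplectic form, whose matrix is $J=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$. The universal linear map and its transpose then give equivariant maps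
\[
\kappa:V_{1,0}\to V_{0,2}\otimes\mathbf{V},\qquad\kappa':V_{0,2}\to V_{1,0}\otimes\mathbf{V}.
\]

\begin{lemma}\label{lem:gram}
The spaces $\mathrm{Hom}_H(V_{1,0},V_{0,2}\otimes\mathbf{V})$ and $\mathrm{Hom}_H(V_{0,2},V_{1,0}\otimes\mathbf{V})$ are lines, spanned by $\kappa$ and $\kappa'$. With the composition \eqref{eq:comp} in $\mathrm{Sym}\,\mathbf{V}$, we have $(\kappa'\circ\kappa)^2=-\Delta\cdot\mathrm{id}$.
\end{lemma}

\begin{proof}
By self-duality both spaces are isomorphic to $\mathrm{Hom}_H(\mathbf{V},\mathbf{V})=\mathbf{Q}$, and $\kappa,\kappa'$ are nonzero. The universal map followed by its transpose is the map $V_1^*\to V_1$ with matrix $\Gamma$, so $\kappa'\circ\kappa$ has matrix $J\Gamma=\left(\begin{smallmatrix}\Gamma_{12}&\Gamma_{22}\\-\Gamma_{11}&-\Gamma_{12}\end{smallmatrix}\right)$. Its square is $(\Gamma_{12}^2-\Gamma_{11}\Gamma_{22})\cdot\mathrm{id}$.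
\end{proof}

The two halves match term by term. Up to nonzero scalars, $\mathrm{gys}$ and $\mathrm{res}$ correspond to $\kappa$ and $\kappa'$, the Euler class $e$ to the Gram matrix, and $p_1$ to $\Delta$, provided that a polynomial of degree $w$ is given cohomological degree $w$. For $\Delta$ this agrees with shearing: by \eqref{eq:weights} it has weight $-4$.

\section{The spectral side}\label{sec:spectral}

Let $\mathbf{R}$ be the associative dg algebra in $\mathrm{Ch}(\mathrm{Rep}\,H)$ with $\mathbf{R}^w=\mathrm{Sym}^w\mathbf{V}$ in cohomological degree $w$, zero differential, and the usual product of polynomials. Elements of degree $1$ commute instead of anticommuting, so $\mathbf{R}$ is not a commutative dg algebra; we use it only as an associative one. The aim of this section is to trade the twisted even grading of $Y$ for the degree of polynomials.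

\subsection{Levels}
Let $\lambda(\zeta)=(\mathrm{diag}(\zeta,\zeta^{-1}),\mathrm{diag}(\zeta,\zeta^{-1}))\in H$. The grading of $H(-2\rho)$ is the action $\zeta\cdot h=\lambda(\zeta)h\lambda(\zeta)^{-1}$, which multiplies $g_{12}$ by $\zeta^2$ and $g_{21}$ by $\zeta^{-2}$. A graded representation of $H(-2\rho)$ is a graded comodule over $\mathcal{O}(H(-2\rho))$. Let $N$ be an $H$-representation with a grading, and let $\theta(\zeta)$ be multiplication by $\zeta^n$ in weight $n$. The coaction preserves weights if and only if $\theta(\zeta)(\zeta\cdot h)=h\,\theta(\zeta)$ on $N$ for all $h$, that is, if and only if $\theta(\zeta)\lambda(\zeta)$ commutes with $H$. In that case $N=\bigoplus_jN_{(j)}$, where $N_{(j)}$ is the subrepresentation on which $\theta(\zeta)=\zeta^j\lambda(\zeta)^{-1}$. We call $j$ the \emph{level}. An $H$-equivariant map from level $j$ to level $j'$ is homogeneous of weight $j'-j$.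

\begin{lemma}\label{lem:level}
The action of $H(-2\rho)$ on $X$ is graded, and $\mathrm{Sym}^w\mathbf{V}\subset\mathcal{O}(X)$ has level $-w$.
\end{lemma}

\begin{proof}
The element $\lambda(\zeta)$ multiplies the variables $x,x'$ by $\zeta^{-1}$ and $y,y'$ by $\zeta$. So it multiplies the coefficients $a_1,b_1,c_1;a_2,b_2,c_2$ of a point by $\zeta^{-3},\zeta^{-1},\zeta;\zeta^{-1},\zeta,\zeta^3$. Comparing with \eqref{eq:weights}, the grading of $X$ is the action $\zeta\cdot p=\zeta^{-1}\lambda(\zeta)p$, and $\zeta\cdot(hp)=(\zeta\cdot h)(\zeta\cdot p)$. For $F$ homogeneous of degree $w$, $(\theta(\zeta)F)(p)=F(\zeta^{-1}\lambda(\zeta)p)=\zeta^{-w}(\lambda(\zeta)^{-1}F)(p)$.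
\end{proof}

The level does not depend on how the action is written. For any graded action with linear coordinates isomorphic to $\mathbf{V}$, Schur's lemma gives a single level $j$, and the sum of the weights \eqref{eq:weights} gives $6j=-6$.

The weights of $\lambda$ on $V_{k,n}$ have the parity of $k+n$. Let $\varepsilon_{k,n}\in\{0,1\}$ be congruent to $k+n$ modulo $2$, and grade $V_{k,n}$ by placing it in level $\varepsilon_{k,n}$. This grading is even. For $V=V_{k,n}$ write $\varepsilon_V=\varepsilon_{k,n}$. If $V,W$ are two such representations, an equivariant map $V\to W\otimes\mathrm{Sym}^w\mathbf{V}$ has weight $\varepsilon_W-w-\varepsilon_V$, hence after shearing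
\begin{equation}\label{eq:degree}
\text{cohomological degree}\quad w+\varepsilon_V-\varepsilon_W .
\end{equation}

\subsection{Modules over $\mathbf{R}$}

\begin{proposition}\label{prop:spectral}
There is an equivalence $\mathrm{Perf}^{\mathrm{sh}}(Y)\simeq\mathrm{Mod}_{\mathbf{R}}(\mathcal{C})^\omega$ that sends $V_{k,n}\otimes\mathcal{O}$ to $(V_{k,n}\otimes\mathbf{R})[\varepsilon_{k,n}]$.
\end{proposition}

\begin{proof}
Knowing the Ext groups between generators does not determine a category. We therefore build a functor out of an explicit dg category with zero differential, which is possible because the rings $S_m$ themselves have zero differential.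

\emph{Step 1: a dg model.} Let $\mathcal{P}^m$ be the dg category whose objects are the finite-dimensional evenly graded vector spaces, with $\mathrm{Hom}(V,W)=\mathrm{Hom}_{\mathbf{Q}}(V,W)\otimes S_m$ and zero differential. It is the dg category of the free modules $V\otimes S_m$, so $\mathrm{Perf}(\mathcal{P}^m)=\mathrm{Perf}(S_m)$. The $\mathcal{P}^m$ form a cosimplicial dg category that models base change. Everything is in even degrees, so no signs occur.

Let $\mathcal{D}$ be the dg category with objects the graded representations $V_{k,n}$, morphisms $\mathrm{Hom}_H(V,W\otimes\mathrm{Sym}\,\mathbf{V})$ graded by \eqref{eq:degree}, zero differential, and composition \eqref{eq:comp}. The equivariant graded module $V\otimes\mathcal{O}(X)$ is a descent datum: the coaction of $V$ gives, for each map $[m]\to[m']$ in $\Delta$, an isomorphism of degree $0$ from the base change of $V\otimes S_m$ to $V\otimes S_{m'}$, and these satisfy the cocycle condition. Equivariant maps commute with them. We obtain dg functors $\mathcal{D}\to\mathcal{P}^m$ that are compatible up to coherent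 natural isomorphisms, and by (C3) an exact functor
\[
\Psi:\mathrm{Perf}(\mathcal{D})\to\mathrm{Tot}_m\mathrm{Perf}(S_m)=\mathrm{Perf}^{\mathrm{sh}}(Y),\qquad V\mapsto V\otimes\mathcal{O}.
\]

\emph{Step 2: maps out of $V\otimes\mathcal{O}$.} Let $M=(M_m)$ be an object of $\mathrm{QCoh}(\mathrm{sh}^{1/2}Y)$, and write $\pi_n=H^{-n}$. Each structure map $S_0\to S_m$ exhibits $S_m$ as $\mathrm{sh}^{1/2}\mathcal{O}(H^m)\otimes_{\mathbf{Q}}S_0$, so $\pi_*M_m=\mathcal{O}(H^m)\otimes\pi_*M_0$, and $\pi_*M_0$ is a graded representation of $H(-2\rho)$. By (C4), $\mathrm{Hom}(V\otimes\mathcal{O},M)=\mathrm{Tot}_m(V^*\otimes M_m)$. The cosimplicial graded vector space $V^*\otimes\pi_*M_\bullet$ is the cobar construction of the comodule $V^*\otimes\pi_*M_0$. Its cohomology is the rational cohomology of $H$, which vanishes in positive degrees because $\mathrm{Rep}\,H$ is semisimple. Lemma~\ref{lem:tot} gives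
\begin{equation}\label{eq:sections}
\pi_*\mathrm{Hom}(V\otimes\mathcal{O},M)=\mathrm{Hom}_H(V,\pi_*M_0).
\end{equation}

\emph{Step 3: $\Psi$ is an equivalence.} For $M=W\otimes\mathcal{O}$, formula \eqref{eq:sections} says that $\Psi$ is an equivalence on mapping complexes between representable modules, so $\Psi$ is fully faithful by (C2). Direct sums in $\mathrm{QCoh}(\mathrm{sh}^{1/2}Y)$ are computed componentwise, and the right side of \eqref{eq:sections} commutes with them, so each $V\otimes\mathcal{O}$ is compact. If the left side vanishes for all $V=V_{k,n}$, then $\pi_*M_0=0$ and $M=0$. So the objects $V_{k,n}\otimes\mathcal{O}$ are compact generators, and by (C1) every compact object lies in their thick closure. By (C4) the objects of $\mathrm{Perf}^{\mathrm{sh}}(Y)$ are the dualizable ones, and these are compact because the unit $\mathcal{O}$ is. Hence $\mathrm{Perf}^{\mathrm{sh}}(Y)$ is the thick closure of the $V_{k,n}\otimes\mathcal{O}$, which is the essential image of $\Psi$.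

\emph{Step 4: regrading.} By (C5), $\mathrm{Mod}_{\mathbf{R}}(\mathcal{C})^\omega=\mathrm{Perf}(\mathcal{D}')$, where $\mathcal{D}'$ is the dg category of the free right modules $V_{k,n}\otimes\mathbf{R}$. It has the same morphisms and the same composition \eqref{eq:comp} as $\mathcal{D}$, but $\mathrm{Hom}_H(V,W\otimes\mathrm{Sym}^w\mathbf{V})$ has degree $w$. In the dg category of $\mathcal{D}$-modules, let $\sigma_V:V\to V[-\varepsilon_V]$ be the tautological closed invertible map, of degree $\varepsilon_V$. The bijection $f\mapsto\sigma_Wf\sigma_V^{-1}$ respects composition without signs, and it changes the degree \eqref{eq:degree} into $w$. So $\mathcal{D}'$ is isomorphic to the full dg subcategory on the modules $V[-\varepsilon_V]$. These have the same thick closure as the representable modules, so $\mathrm{Perf}(\mathcal{D}')\simeq\mathrm{Perf}(\mathcal{D})$, with $V\otimes\mathbf{R}$ corresponding to $V[-\varepsilon_V]$.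
\end{proof}

\section{The geometric side as a category of modules}\label{sec:geometric}

To write the geometric side in the same form we need $\mathcal{C}$ to act on it at the level of $\infty$-categories, whereas (S2) concerns only abelian categories. Semisimplicity bridges the gap: $D(\mathrm{Rep}\,\mathrm{SL}_2)$ is freely generated by its additive category of finite-dimensional representations.

\subsection{The action of $\mathcal{C}$}
For perverse sheaves $\mathcal{F},\mathcal{G}\in\mathcal{S}_t$ we have $\pi_j\mathrm{Map}(\mathcal{F},\mathcal{G})=\mathrm{Ext}^{-j}(\mathcal{F},\mathcal{G})=0$ for $j>0$. So $\mathrm{Perv}\subset\mathcal{S}_t$ is a full monoidal subcategory that is an ordinary category, and (S2) gives a monoidal functor $\mathrm{Rep}^{\mathrm{fd}}(\mathrm{SL}_2)\to\mathrm{Ind}(\mathcal{S}_t)$ preserving finite sums. By the universal property of the category of product-preserving presheaves with Day convolution \cite[4.8.1]{HA}, followed by stabilization, it extends to a colimit-preserving monoidal functor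
\[
\mathrm{Fun}^{\times}\big(\mathrm{Rep}^{\mathrm{fd}}(\mathrm{SL}_2)^{\mathrm{op}},\mathrm{Sp}\big)\to\mathrm{Ind}(\mathcal{S}_t).
\]
The source is $D(\mathrm{Rep}\,\mathrm{SL}_2)$. Indeed, the same universal property gives a monoidal functor from it to $D(\mathrm{Rep}\,\mathrm{SL}_2)$, which matches the compact generators $V_k$; on both sides their mapping spectra are concentrated in degree $0$, by semisimplicity. The same construction applies to $\mathcal{S}_s$, and the symmetry of $\mathrm{Rep}\,\mathrm{SL}_2$ turns the right action into a left one. Finally $D(\mathrm{Rep}\,\mathrm{SL}_2)\otimes D(\mathrm{Rep}\,\mathrm{SL}_2)=\mathcal{C}$, again by comparing the generators $V_k\boxtimes V_n$. So (S1) makes $\mathcal{M}=\mathrm{Ind}(\mathcal{M}^c)$ a presentable left $\mathcal{C}$-module with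
\[
V_{k,n}\star\mathcal{G}=\mathrm{IC}^t_k\star\mathcal{G}\star\mathrm{IC}^s_n .
\]

\subsection{The endomorphism algebra of $\delta$}
The functor $F:\mathcal{C}\to\mathcal{M}$, $c\mapsto c\star\delta$, preserves colimits and sends the generators $V_{k,n}$ to the compact objects $E_{k,n}$. Hence its right adjoint $F^R$ preserves colimits. The object $A=F^R(\delta)$ represents $c\mapsto\mathrm{Map}(c\star\delta,\delta)$. By \cite[4.7.1]{HA} it is an algebra in $\mathcal{C}$, and $\delta$ is a left $A$-module through the counit $A\star\delta\to\delta$. Using (C5), we fix a dg algebra in $\mathrm{Ch}(\mathrm{Rep}\,H)$ that represents $A$, and we put $B=H^*(A)$.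

\begin{proposition}\label{prop:geometric}
The functor $N\mapsto N\otimes_A\delta$ restricts to a fully faithful exact functor $\mathrm{Mod}_A(\mathcal{C})^\omega\hookrightarrow\mathcal{M}^c$ with $V_{k,n}\otimes A\mapsto E_{k,n}$. For $U,U'\in\mathrm{Rep}^{\mathrm{fd}}(H)$,
\begin{equation}\label{eq:ext}
\mathrm{Ext}^w_{\mathcal{M}}(U\star\delta,U'\star\delta)=\mathrm{Hom}_H(U,U'\otimes B^w),
\end{equation}
and composition is given by \eqref{eq:comp}, up to a sign that depends only on the degrees and on the conventions for shifts.
\end{proposition}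

\begin{proof}
We first show that the natural map $c\otimes F^R(\mathcal{G})\to F^R(c\star\mathcal{G})$ is an equivalence for dualizable $c$. For all $c'\in\mathcal{C}$,
\begin{align*}
\mathrm{Hom}(c',c\otimes F^R\mathcal{G})&=\mathrm{Hom}(c^\vee\otimes c',F^R\mathcal{G})=\mathrm{Hom}(c^\vee\star(c'\star\delta),\mathcal{G})\\
&=\mathrm{Hom}(c'\star\delta,c\star\mathcal{G})=\mathrm{Hom}(c',F^R(c\star\mathcal{G})).
\end{align*}
In particular $c\otimes A=F^RF(c)$. The functor $N\mapsto N\otimes_A\delta$ is exact and sends $c\otimes A$ to $c\star\delta$. On mapping complexes it sends $f:c'\to c\otimes A$ to the composite $c'\star\delta\to c\star(A\star\delta)\to c\star\delta$, and this is the chain of equivalences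
\[
\mathrm{Hom}_A(c'\otimes A,c\otimes A)=\mathrm{Hom}_{\mathcal{C}}(c',c\otimes A)=\mathrm{Hom}_{\mathcal{C}}(c',F^RFc)=\mathrm{Hom}_{\mathcal{M}}(c'\star\delta,c\star\delta).
\]
By (C2) the functor is fully faithful on the thick closure $\mathrm{Mod}_A(\mathcal{C})^\omega$ of the $V_{k,n}\otimes A$. It maps this closure into $\mathcal{M}^\omega$, which is $\mathcal{M}^c$ by (C1) and Lemma~\ref{lem:idem}. The last assertion is the description of Ext groups between free modules after \eqref{eq:comp}.
\end{proof}

Below we use only whether a composition vanishes, so the signs play no role. By Propositions~\ref{prop:spectral} and~\ref{prop:geometric}, Theorem~\ref{thm:A} follows once we prove $\mathbf{R}\simeq A$ in $\mathrm{Alg}(\mathcal{C})$.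

\section{The size of $B$}\label{sec:size}

For a graded vector space we call $\sum_wv^w\dim(\text{degree }w)$ its series. For $p,k\ge0$ with $p\equiv k\pmod2$ put
\[
h_{p,k}=\frac{v^{|p-k|}\,\big(1+v^2+\dots+v^{2\min(p,k)}\big)}{1-v^4},
\]
and put $h_{p,k}=0$ if $p\not\equiv k\pmod 2$ or $p=-1$.

\begin{lemma}\label{lem:h}
The series of $\mathrm{Ext}^*_{\mathcal{S}_t}(\mathrm{IC}^t_p,\mathrm{IC}^t_k)$ is $h_{p,k}$.
\end{lemma}

\begin{proof}
If $p\not\equiv k$, the supports are disjoint and closed, so the groups vanish. Verdier duality fixes the IC sheaves and reverses arrows, so we may assume $p\ge k$ and $p\equiv k$. Then $\overline{\mathrm{Gr}}{}_t^k\subset\overline{\mathrm{Gr}}{}_t^p$, and Lemma~\ref{lem:IC} with adjunction gives $\mathrm{Ext}^w(\mathrm{IC}_p^t,\mathrm{IC}_k^t)=H^{w+k-p}_{\mathrm{PGL}_2}(\overline{\mathrm{Gr}}{}_t^k)$. By the paving in Section~\ref{sub:Gr}, $H^*(\overline{\mathrm{Gr}}{}_t^k)$ has series $1+v^2+\dots+v^{2k}$. The base $B\mathrm{PGL}_2$ of the Borel fibration is simply connected with series $1/(1-v^4)$, and the Serre spectral sequence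 degenerates because all terms have even degree.
\end{proof}

\begin{proposition}\label{prop:multB}
The multiplicity space $\mathrm{Hom}_H(V_{k,n},B)$ is zero for $n$ odd, and for $n=2p$ it has series $v^ph_{p,k}+v^{p+1}h_{p-1,k}$.
\end{proposition}

\begin{proof}
The point is to move $V_k$ to the other side, so that only the two simple convolutions \eqref{eq:delta} appear. By self-duality of $V_k$, \eqref{eq:ext}, \eqref{eq:delta} and adjunction,
\[
\mathrm{Hom}_H(V_{k,n},B^w)=\mathrm{Hom}_H(V_{0,n},V_{k,0}\otimes B^w)=\mathrm{Ext}^w(\mathrm{IC}^s_n,i_*\mathrm{IC}^t_k)=\mathrm{Ext}^w_{\mathcal{S}_t}(i^*\mathrm{IC}^s_n,\mathrm{IC}^t_k).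
\]
By Lemma~\ref{lem:i}, $i^{-1}(\overline{\mathrm{Gr}}{}_s^n)$ is empty for $n$ odd. For $n=2p$ it is the union of all $\mathrm{Gr}_t^j$ with $j\le p$, of both parities, that is, $\overline{\mathrm{Gr}}{}_t^p\sqcup\overline{\mathrm{Gr}}{}_t^{p-1}$. By Lemma~\ref{lem:IC},
\[
i^*\mathrm{IC}^s_{2p}=\mathrm{IC}^t_p[p]\oplus\mathrm{IC}^t_{p-1}[p+1]\qquad(\mathrm{IC}^t_{-1}=0),
\]
and Lemma~\ref{lem:h} gives the series.
\end{proof}

In low degrees one reads off the answer directly. The lowest terms of the two summands are $v^{p+|p-k|}$ (for $p\equiv k$) and $v^{p+1+|p-1-k|}$ (for $p\ge1$, $p-1\equiv k$). Degree $1$ occurs only for $(k,p)=(1,1)$, so $B^1\cong V_{1,2}$, with multiplicity space spanned by $\mathrm{res}$. Degree $2$ occurs for $(k,p)=(2,0),(2,2)$ in the first summand and $(0,1)$ in the second, so $B^2\cong V_{2,0}\oplus V_{2,4}\oplus V_{0,2}$. We now compare all degrees with $\mathrm{Sym}\,\mathbf{V}$.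

\begin{proposition}\label{prop:size}
For every $w$ there is an isomorphism of $H$-representations $B^w\cong\mathrm{Sym}^w\mathbf{V}$. In particular $B^w$ is finite-dimensional.
\end{proposition}

\begin{proof}
Let $\alpha,\beta$ be the coordinates on the diagonal tori of the two factors, let $\chi_k$ be the character of $V_k$, with $\chi_{-1}=0$, and put $u=\beta^2$, $\sigma=\alpha+\alpha^{-1}$ and
\[
D(u)=(1-vu\alpha)(1-vu\alpha^{-1})=1-v\sigma u+v^2u^2 .
\]
The weights of $\mathbf{V}$ are $\alpha^{\pm1}u$, $\alpha^{\pm1}$, $\alpha^{\pm1}u^{-1}$, so $\sum_wv^w\,\mathrm{ch}\,\mathrm{Sym}^w\mathbf{V}=1/\big(D(1)D(u)D(u^{-1})\big)$.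

First we interpret $h_{p,k}$. Summing geometric series in the Weyl character formula gives
\[
\Sigma:=\frac{1}{1-v^4}\sum_{l\ge0}\chi_{2l}(\alpha)v^{2l}=\frac{1}{1-v^4}\cdot\frac{1+v^2}{(1-v^2\alpha^2)(1-v^2\alpha^{-2})}=\frac{1}{(1-v^2\alpha^2)(1-v^2)(1-v^2\alpha^{-2})},
\]
the graded character of $\mathrm{Sym}\,V_2$ with $V_2$ in degree $2$. By the Clebsch--Gordan rule, $V_k$ occurs in $V_p\otimes V_{2l}$ once if $p\equiv k\pmod 2$ and $|p-k|\le2l\le p+k$, and otherwise not at all. So the coefficient of $\chi_k$ in $\chi_p\Sigma$ is $h_{p,k}$. By Proposition~\ref{prop:multB} it suffices to prove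
\begin{equation}\label{eq:char}
\Sigma\cdot\sum_{p\ge0}\chi_{2p}(\beta)\big(\chi_p(\alpha)v^p+\chi_{p-1}(\alpha)v^{p+1}\big)=\frac{1}{D(1)D(u)D(u^{-1})}.
\end{equation}
Since $\sum_p\chi_p(\alpha)(vu)^p=1/D(u)$, we have $\sum_p(\chi_pv^p+\chi_{p-1}v^{p+1})u^p=(1+v^2u)/D(u)$. Since $\chi_{2p}(\beta)=(\beta u^p-\beta^{-1}u^{-p})/(\beta-\beta^{-1})$, the sum over $p$ in \eqref{eq:char} equals
\[
\frac{\beta(1+v^2u)D(u^{-1})-\beta^{-1}(1+v^2u^{-1})D(u)}{(\beta-\beta^{-1})\,D(u)D(u^{-1})}.
\]
Expanding,
\[
\beta(1+v^2u)D(u^{-1})=(1-v^3\sigma)\beta+(v^4-v\sigma)\beta^{-1}+v^2(\beta^3+\beta^{-3}).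
\]
Subtracting the same expression with $\beta$ inverted gives $(\beta-\beta^{-1})(1-v^4+v\sigma-v^3\sigma)$, and
\[
1-v^4+v\sigma-v^3\sigma=(1-v^2)(1+v\sigma+v^2)=(1-v^2)(1+v\alpha)(1+v\alpha^{-1}).
\]
Multiplying by $\Sigma$ leaves $1/\big((1-v\alpha)(1-v\alpha^{-1})\big)=1/D(1)$, which proves \eqref{eq:char}.
\end{proof}

\section{A map from $\mathbf{R}$ to $A$}\label{sec:map}

An isomorphism $\mathbf{V}\cong B^1$ gives a map to $A$ from the free associative algebra on $\mathbf{V}[-1]$. To extend it to $\mathbf{R}$ we must make the generators commute up to homotopy, make these homotopies compatible, and so on. A resolution of $\mathbf{R}$ by a tensor algebra organizes the process. With the grading of $\mathbf{R}$, all generators of the resolution have degree $1$, so all obstructions lie in $B^2$.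

\subsection{The resolution}
Let $\Lambda=\bigwedge\mathbf{V}^*$ be the exterior algebra, regarded as an ordinary algebra in cohomological degree $0$, and let $\bar\Lambda$ be its augmentation ideal. Put $\bar C=\bar\Lambda^*=\bigoplus_{n=1}^6\bigwedge^n\mathbf{V}$, and let $\nabla:\bar C\to\bar C\otimes\bar C$ be dual to the product. It maps $\bigwedge^n\mathbf{V}$ into the sum of the $\bigwedge^a\mathbf{V}\otimes\bigwedge^b\mathbf{V}$ with $a+b=n$ and $a,b\ge1$; for instance $\nabla(v_1\wedge v_2)=v_1\otimes v_2-v_2\otimes v_1$. The cobar construction $\Omega$ is the tensor algebra on $\bar C$ placed in degree $1$, so $\Omega^i=\bar C^{\otimes i}$, with the derivation $d$ that equals $\nabla$ on generators. Coassociativity gives $d^2=0$. It is a dg algebra in $\mathrm{Ch}(\mathrm{Rep}\,H)$.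

\begin{lemma}\label{lem:koszul}
The algebra map $\Omega\to\mathbf{R}$ that is the identity on $\bigwedge^1\mathbf{V}=\mathbf{V}$ and zero on $\bigwedge^n\mathbf{V}$ for $n\ge2$ is a quasi-isomorphism of dg algebras.
\end{lemma}

\begin{proof}
The map kills $d(\bigwedge^2\mathbf{V})$, which consists of commutators, and it kills $d(\bigwedge^n\mathbf{V})$ for $n\ge3$, since each term has a factor in some $\bigwedge^a\mathbf{V}$ with $a\ge2$. So it is a map of dg algebras. Give $\bigwedge^n\mathbf{V}$ the auxiliary weight $n$, which $d$ preserves. The complex $\Omega$ is dual to the normalized bar complex of $\Lambda$, so $H^i(\Omega)=\mathrm{Ext}^i_\Lambda(\mathbf{Q},\mathbf{Q})$ compatibly with weights. The Koszul complex $\bigwedge^a\mathbf{V}\otimes\mathrm{Sym}^i\mathbf{V}\to\bigwedge^{a-1}\mathbf{V}\otimes\mathrm{Sym}^{i+1}\mathbf{V}$ is exact in each positive weight $a+i$. Its dual is a resolution of $\mathbf{Q}$ by the free modules $\Lambda\otimes(\mathrm{Sym}^i\mathbf{V})^*$, the $i$-th of which is generated in weight $i$. Hence $H^i(\Omega)$ is concentrated in weight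 $i$. In weight $i$, the term $\Omega^{i+1}$ vanishes, $\Omega^i$ is $\mathbf{V}^{\otimes i}$, and $\Omega^{i-1}$ is the sum of the $\mathbf{V}^{\otimes a}\otimes\bigwedge^2\mathbf{V}\otimes\mathbf{V}^{\otimes b}$ with $a+b=i-2$. The image of $d$ is the degree $i$ part of the ideal generated by commutators, so $H^i(\Omega)=\mathrm{Sym}^i\mathbf{V}$.
\end{proof}

\subsection{The obstructions vanish}

\begin{lemma}\label{lem:vanish}
$\mathrm{Hom}_H(\bigwedge^n\mathbf{V},B^2)=0$ for $2\le n\le6$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:size}, $B^2\cong\mathrm{Sym}^2\mathbf{V}$. From $\mathrm{Sym}^2V_1=V_2$, $\bigwedge^2V_1=V_0$, $\mathrm{Sym}^2V_2=V_4\oplus V_0$ and $\bigwedge^2V_2=V_2$ we get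
\[
\textstyle\bigwedge^2\mathbf{V}=V_{2,2}\oplus V_{0,4}\oplus V_{0,0},\qquad\mathrm{Sym}^2\mathbf{V}=V_{2,4}\oplus V_{2,0}\oplus V_{0,2},
\]
with no common constituent. This settles $n=2$. Since $H$ has no nontrivial characters, $\bigwedge^6\mathbf{V}=V_{0,0}$, which does not occur in $\mathrm{Sym}^2\mathbf{V}$, and $\bigwedge^4\mathbf{V}\cong\bigwedge^2\mathbf{V}^*\cong\bigwedge^2\mathbf{V}$. For $n=3,5$, the element $(-1,1)\in H$ acts by $-1$ on $\bigwedge^n\mathbf{V}$ and by $+1$ on $\mathrm{Sym}^2\mathbf{V}$.
\end{proof}

\begin{proposition}\label{prop:map}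
There is a map $\Phi:\Omega\to A$ of dg algebras in $\mathrm{Ch}(\mathrm{Rep}\,H)$ such that the induced $H$-equivariant homomorphism of graded rings $\varphi:\mathrm{Sym}\,\mathbf{V}=H^*(\Omega)\to B$ is an isomorphism in degree $1$.
\end{proposition}

\begin{proof}
Let $\Omega_{\le n}\subset\Omega$ be the subalgebra generated by the $\bigwedge^a\mathbf{V}$ with $a\le n$. Then $d(\bigwedge^n\mathbf{V})\subset\Omega_{\le n-1}$, so each $\Omega_{\le n}$ is a dg subalgebra. We define $\Phi$ on $\Omega_{\le n}$ by induction on $n$. Let $Z^w\subset A^w$ be the space of cocycles. By Proposition~\ref{prop:size} there is an isomorphism $\mathbf{V}\cong B^1$, and by semisimplicity it lifts to an equivariant map $\mathbf{V}\to Z^1$. This defines $\Phi$ on $\Omega_{\le1}$, where $d=0$. Suppose $\Phi$ is defined on $\Omega_{\le n-1}$ and commutes with $d$. The equivariant map $\Phi\circ d:\bigwedge^n\mathbf{V}\to A^2$ lands in $Z^2$, since $d\Phi d=\Phi dd=0$. Its composite with $Z^2\to B^2$ vanishes by Lemma~\ref{lem:vanish}, so it lands in $dA^1$. By semisimplicity it lifts to an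 equivariant map $\bigwedge^n\mathbf{V}\to A^1$, which we take as the value of $\Phi$ on the new generators. Then $d\Phi=\Phi d$ on generators, hence on $\Omega_{\le n}$.
\end{proof}

The first obstruction is the commutator map $\bigwedge^2\mathbf{V}\to B^2$, $v_1\wedge v_2\mapsto v_1v_2-v_2v_1$. So the argument proves, rather than assumes, that the elements of $B^1$ commute in the unsigned sense. It has to be carried out equivariantly: without the action of $H$, the obstruction groups $\mathrm{Hom}_{\mathbf{Q}}(\bigwedge^n\mathbf{V},B^2)$ are not zero.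

\section{The map is an equivalence}\label{sec:injective}

By Proposition~\ref{prop:size} it suffices to show that $\varphi$ is injective. This does not follow from what we have used so far.

\begin{remark}
Let $B'=\mathrm{Sym}\,\mathbf{V}/(\Delta)\otimes\mathbf{Q}[p]$ with $p$ invariant of degree $4$. Since $\Delta$ is an invariant nonzero divisor of degree $4$, the graded representation $B'$ is isomorphic to $\mathrm{Sym}\,\mathbf{V}$. The evident map $\mathrm{Sym}\,\mathbf{V}\to B'$ is an isomorphism in degree $1$ and kills $\Delta$. Some information about the product in $B$ is needed to exclude $B\cong B'$.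
\end{remark}

The next lemma shows that $\Delta$ is the only danger: the kernel of $\varphi$ is a homogeneous $H$-stable ideal, and such ideals are constrained by an open orbit.

\begin{lemma}\label{lem:orbit}
The group $(H\times\mathbf{G}_m)(\overline{\mathbf{Q}})$, with $\mathbf{G}_m$ acting by scaling, acts transitively on $\{\Delta\ne0\}\subset X(\overline{\mathbf{Q}})$. Every nonzero homogeneous $H$-stable ideal $I\subset\mathrm{Sym}\,\mathbf{V}=\mathcal{O}(X)$ contains a power of $\Delta$.
\end{lemma}

\begin{proof}
Take two pairs with $\Delta\neq0$. After scaling one of them, their Gram matrices $\Gamma,\Gamma'$ have the same determinant. Nondegenerate symmetric matrices over $\overline{\mathbf{Q}}$ are congruent, so $h\Gamma h^T=\Gamma'$ for some $h\in\mathrm{GL}_2$, and $\det h=\pm1$. If $\det h=-1$, multiply $h$ on the right by an element $h_0$ of determinant $-1$ with $h_0\Gamma h_0^T=\Gamma$ (a reflection). So the first factor of $H$ lets us assume $\Gamma=\Gamma'$. Each pair is then a basis of a nondegenerate plane in $V_2$, and by Witt's theorem an element of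 $\mathrm{O}(V_2)$ carries one pair to the other. The reflection in the plane spanned by the first pair fixes that pair and has determinant $-1$, so the element can be taken in $\mathrm{SO}(V_2)$. Finally $\mathrm{SL}_2\to\mathrm{SO}(V_2)$ is surjective on $\overline{\mathbf{Q}}$-points: its kernel is $\{\pm1\}$, so its image is a closed subgroup of dimension $3$ of a connected group of dimension $3$.

The zero locus of $I$ in $X(\overline{\mathbf{Q}})$ is a proper closed subset stable under $H\times\mathbf{G}_m$. If it met the dense orbit $\{\Delta\ne0\}$, it would contain it and be everything. So $\Delta$ vanishes on it, and the Nullstellensatz gives $\Delta^N\in I\otimes\overline{\mathbf{Q}}$ for some $N$. Applying a $\mathbf{Q}$-linear retraction $\overline{\mathbf{Q}}\to\mathbf{Q}$ to the coefficients gives $\Delta^N\in I$.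
\end{proof}

The class $\varphi(\Delta)$ lives in $\mathrm{Ext}^4(\delta,\delta)$ and is a sum of products of four classes of degree $1$. Section~\ref{sec:surface} lets us see it as a composition of four explicit maps of sheaves.

\begin{lemma}\label{lem:Delta}
$\varphi(\Delta^N)\ne0$ for all $N\ge0$.
\end{lemma}

\begin{proof}
By \eqref{eq:ext}, $\mathrm{gys}$ and $\mathrm{res}$ correspond to equivariant maps $V_{1,0}\to V_{0,2}\otimes B^1$ and $V_{0,2}\to V_{1,0}\otimes B^1$. Since $\varphi$ is an isomorphism in degree $1$, Lemma~\ref{lem:gram} shows that these maps are $\nu\,\varphi(\kappa)$ and $\nu'\varphi(\kappa')$ for some $\nu,\nu'\in\mathbf{Q}$, where $\varphi$ is applied to matrix entries. A ring homomorphism respects the composition \eqref{eq:comp}, so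
\[
\pm e^2=(\nu\nu')^2\,\varphi\big((\kappa'\circ\kappa)^2\big)=-(\nu\nu')^2\,\varphi(\Delta)\cdot\mathrm{id}.
\]
By Lemma~\ref{lem:euler} the left side is nonzero, so $\varphi(\Delta)\neq0$. This element lies in $B^H=\mathrm{Ext}^*(\delta,\delta)=\mathbf{Q}[p_1]$, where products of nonzero homogeneous elements are nonzero. Hence $\varphi(\Delta^N)=\varphi(\Delta)^N\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ideal $\ker\varphi$ is homogeneous and $H$-stable, and it contains no power of $\Delta$ by Lemma~\ref{lem:Delta}. So it is zero by Lemma~\ref{lem:orbit}. By Proposition~\ref{prop:size}, $\varphi$ is in each degree an injection between spaces of the same finite dimension, hence an isomorphism. Thus $\mathbf{R}\leftarrow\Omega\to A$ are equivalences in $\mathrm{Alg}(\mathcal{C})$, and base change along them identifies the module categories and the free modules. With Propositions~\ref{prop:spectral} and~\ref{prop:geometric} we obtain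
\[
\mathrm{Perf}^{\mathrm{sh}}(Y)\simeq\mathrm{Mod}_{\mathbf{R}}(\mathcal{C})^\omega\simeq\mathrm{Mod}_A(\mathcal{C})^\omega\hookrightarrow\mathcal{M}^c,
\]
which sends $V_{k,n}\otimes\mathcal{O}$ to $E_{k,n}[\varepsilon_{k,n}]$ and in particular $\mathcal{O}$ to $\delta$.
\end{proof}

\begin{remark}\label{rem:hecke}
Base change along algebra maps and the functor $N\mapsto N\otimes_A\delta$ commute with the left action of $\mathcal{C}$. So the functor $\mathrm{Mod}_{\mathbf{R}}(\mathcal{C})^\omega\hookrightarrow\mathcal{M}^c$ is linear over $\mathcal{C}^\omega=D^b\mathrm{Rep}^{\mathrm{fd}}(\mathrm{SL}_2\times\mathrm{SL}_2)$, which acts on $\mathcal{M}^c$ by the Hecke functors of Section~\ref{sec:geometric}.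
\end{remark}

\section{Orbits and generation}\label{sec:tree}

The essential image of the functor of Theorem~\ref{thm:A} is the thick closure of the $E_{k,n}$. We show that this is all of $\mathcal{M}^c$. The plan is to find an orbit $O_{k,n}$ that is dense in the support of $E_{k,n}$ and on which $E_{k,n}$ is constant of rank one, to check that these are all the orbits, and to check that they carry no nontrivial equivariant local systems.

\subsection{Two trees}
The points of $\mathrm{Gr}_s$ are the vertices of the Bruhat--Tits tree $\mathcal{T}_s$ of $\mathrm{PGL}_2(\mathbf{C}(\!(s)\!))$. The group $L_s$ acts by isometries, and the vertices at distance $N$ from $\Lambda_0$ form $\mathrm{Gr}_s^N=\mathbf{P}^1(\mathbf{C}[s]/s^N)$. The geodesic from $\Lambda_0$ to $z\in\mathbf{P}^1(\mathbf{C}[s]/s^N)$ passes through the vertices $z\bmod s^j$, $j\le N$: for $z=0$ these are the vertices $\mathrm{diag}(s^j,1)\Lambda_0$, and the general case follows by $K_s$-equivariance. The same holds for $\mathcal{T}_t$. We regard vertices of $\mathcal{T}_t$ as vertices of $\mathcal{T}_s$ through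 $i$, and write $\mathrm{dist}$ and $\mathrm{dist}_t$ for the distances in $\mathcal{T}_s$ and $\mathcal{T}_t$. By Lemma~\ref{lem:i} and $L_t$-equivariance, $\mathrm{dist}=2\,\mathrm{dist}_t$ on vertices of $\mathcal{T}_t$.

So each edge of $\mathcal{T}_t$ determines a geodesic of length $2$ in $\mathcal{T}_s$, whose middle vertex we call a \emph{midpoint}. Let $\mathcal{T}'\subset\mathcal{T}_s$ be the union of these geodesics. It is an $L_t$-stable connected subgraph, hence a convex subtree.

\begin{lemma}\label{lem:subtree}
\begin{itemize}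
\item[(a)] Midpoints have odd distance from $\Lambda_0$. A midpoint at distance $2k+1$ is adjacent to exactly two vertices of $\mathcal{T}_t$, and their $\mathcal{T}_t$-distances from $\Lambda_0$ are $k$ and $k+1$.
\item[(b)] A vertex $z\in\mathbf{C}[s]/s^j\subset\mathbf{P}^1(\mathbf{C}[s]/s^j)$ lies in $\mathcal{T}'$ if and only if $z$ is even, that is, its coefficients of odd index vanish.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\xi$ be the midpoint of an edge $\{\eta,\eta'\}$ of $\mathcal{T}_t$ whose ends have $\mathcal{T}_t$-distances $k$ and $k+1$ from $\Lambda_0$. Then $\xi$ is adjacent to vertices at distances $2k$ and $2k+2$, so it has distance $2k+1$. If a third vertex of $\mathcal{T}_t$ were adjacent to $\xi$, the three would be pairwise at distance $2$, hence would form a triangle in the tree $\mathcal{T}_t$.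

(b) Let $j=2l$. By (a), the vertices of $\mathcal{T}'$ at distance $2l$ are those of $\mathrm{Gr}_t^l$, which is the $K_t$-orbit of $z=0$, namely $\mathbf{P}^1(\mathbf{C}[t]/t^l)\subset\mathbf{P}^1(\mathbf{C}[s]/s^{2l})$. Let $j=2l+1$. The vertices of $\mathcal{T}'$ at distance $2l+1$ are the midpoints of the edges $\{\eta,\eta'\}$ with $\eta'\in\mathrm{Gr}_t^{l+1}$ the far end, and every $\eta'\in\mathrm{Gr}_t^{l+1}$ is the far end of an edge. Such a midpoint is the neighbor of $\eta'$ closer to $\Lambda_0$, that is, $\eta'\bmod s^{2l+1}$. In both cases the points in the chart $z(0)\ne\infty$ are the even ones.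
\end{proof}

For a vertex $\xi$ of $\mathcal{T}_s$ let $\pi(\xi)$ be the closest vertex of $\mathcal{T}'$. The geodesic from any vertex $\eta$ of $\mathcal{T}'$ to $\xi$ runs in $\mathcal{T}'$ up to $\pi(\xi)$ and outside $\mathcal{T}'$ afterwards, so
\begin{equation}\label{eq:proj}
\mathrm{dist}(\eta,\xi)=\mathrm{dist}(\eta,\pi(\xi))+\mathrm{dist}(\pi(\xi),\xi).
\end{equation}
The numbers $m(\xi)=\mathrm{dist}(\Lambda_0,\pi(\xi))$ and $d(\xi)=\mathrm{dist}(\pi(\xi),\xi)$ are $K_t$-invariant, and their sum is $N=\mathrm{dist}(\Lambda_0,\xi)$. See Figure~\ref{fig:tree}.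

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[very thick] (0,0)--(4,0);
\draw[very thick] (0,0)--(-0.7,0.7) (0,0)--(-0.7,-0.7) (2,0)--(2,1) (4,0)--(4.7,0.7) (4,0)--(4.7,-0.7);
\draw[dashed] (1,0)--(1,1) (3,0)--(3,2) (3,1)--(3.7,1.7);
\foreach \p in {(0,0),(2,0),(4,0)} \fill \p circle (0.09);
\foreach \p in {(1,0),(3,0),(-0.7,0.7),(-0.7,-0.7),(2,1),(4.7,0.7),(4.7,-0.7)} \draw[thick,fill=white] \p circle (0.09);
\foreach \p in {(1,1),(3,1),(3,2),(3.7,1.7)} \fill[gray] \p circle (0.06);
\node[below] at (0.1,-0.1) {$\Lambda_0$};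
\node[below] at (2,-0.1) {$\eta$};
\node[below] at (3,-0.1) {$\pi(\xi)$};
\node[left] at (2.95,2) {$\xi$};
\end{tikzpicture}
\caption{A part of the Bruhat--Tits tree $\mathcal{T}_s$. Black vertices belong to $\mathcal{T}_t$, white vertices are midpoints of edges of $\mathcal{T}_t$, and thick edges form the subtree $\mathcal{T}'$. Dashed edges lie outside $\mathcal{T}'$ and leave it only at midpoints. The vertex $\xi$, given by $z=s^3\bmod s^5$, has $(m,d)=(3,2)$ and lies in the orbit $O_{1,3}$. The vertex $\eta$ is the only vertex of $\mathcal{T}_t$ with $\mathrm{dist}_t(\Lambda_0,\eta)=1$ and $\mathrm{dist}(\eta,\xi)\le3$.}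
\label{fig:tree}
\end{figure}

\subsection{The orbits}

\begin{proposition}\label{prop:orbits}
The $K_t$-orbits on $\mathrm{Gr}_s$ are the sets
\[
O_{k,0}=\{(m,d)=(2k,0)\},\qquad O_{k,n}=\{(m,d)=(2k+1,n-1)\}\quad(n\ge1),
\]
indexed bijectively by $(k,n)\in\mathbf{Z}_{\ge0}^2$. The orbit $O_{k,n}$ lies in $\mathrm{Gr}_s^{2k+n}$, has dimension $k+n$, and has connected stabilizers.
\end{proposition}

\begin{proof}
The base point is $O_{0,0}$, with stabilizer $K_t$. Let $N\ge1$ and $z\in\mathbf{P}^1(\mathbf{C}[s]/s^N)$.

\emph{Representatives.} Using $\mathrm{PGL}_2(\mathbf{C})$ we may assume $z(0)\ne\infty$. The group $K_t$ contains the translations by elements of $\mathbf{C}[\![t]\!]$ and the multiplications by elements of $\mathbf{C}[\![t]\!]^\times$. Translating by the even part of $z$, we get either $z=0$ or $z=s^mu(t)$ with $m$ odd, $m<N$ and $u$ a unit; in the second case we scale to $z=s^m$. By Lemma~\ref{lem:subtree}(b), the point $z=0$ lies in $\mathcal{T}'$ and has invariants $(N,0)$. For $z=s^m$ the vertex $z\bmod s^j$ is even exactly for $j\le m$, so the invariants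 are $(m,N-m)$ with $N-m\ge1$. The invariants distinguish these representatives, so the orbits are the level sets of $(m,d)$, and the values taken are $(N,0)$ for all $N$ and $(m,d)$ with $m$ odd and $d\ge1$. These are the values in the statement, each once, and $m+d=2k+n$.

\emph{Dimension.} Let $N=2k+n\ge1$. The reduction above shows that the intersection of $O_{k,n}$ with the open chart $\mathbf{C}[s]/s^N$ consists of the $z$ whose coefficients of odd index less than $2k+1$ vanish and, if $n\ge2$, whose coefficient of $s^{2k+1}$ is nonzero. There remain $k+\lceil n/2\rceil$ coefficients of even index in $[0,2k+n)$ and $\lfloor n/2\rfloor$ coefficients of odd index in $[2k+1,2k+n)$. The orbit is irreducible, so its dimension is $k+n$.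

\emph{Stabilizers.} We compute the preimage in $\mathrm{GL}_2(\mathbf{C}[\![t]\!])$. For $z=0$ the condition is $g_{12}\equiv0\pmod{t^{\lceil N/2\rceil}}$, and invertibility becomes $g_{11}(0)g_{22}(0)\ne0$. For $z=s^m$ the condition $g_{11}s^m+g_{12}\equiv s^m(g_{21}s^m+g_{22})\pmod{s^N}$ splits into its odd and even parts,
\[
g_{11}\equiv g_{22}\pmod{t^{\lceil(N-m)/2\rceil}},\qquad g_{12}\equiv g_{21}t^m\pmod{t^{\lceil N/2\rceil}}.
\]
These linear conditions force $g_{12}(0)=0$ and $g_{11}(0)=g_{22}(0)$, so invertibility becomes $g_{11}(0)\ne0$. In both cases the preimage is the complement of at most two hyperplanes in a pro-finite-dimensional complex vector space, hence connected, and so is its image in $K_t$.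
\end{proof}

On the surface $S$ of Section~\ref{sec:surface} this gives $O_{0,0}=\{\Lambda_0\}$, $O_{1,0}=P$, and $O_{0,2}$ the set of nonzero tangent vectors.

\begin{corollary}\label{cor:orbit}
For an orbit $O$, every object of $\mathrm{Shv}^c_{K_t}(O)$ is a finite iterated extension of shifts of $\mathbf{Q}_O$.
\end{corollary}

\begin{proof}
The cohomology sheaves are equivariant local systems of finite rank. These correspond to representations of the component group of the stabilizer, which is trivial.
\end{proof}

\subsection{The objects $E_{k,n}$ on orbits}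

\begin{proposition}\label{prop:support}
The support of $E_{k,n}$ is $\overline{O_{k,n}}$, and $E_{k,n}|_{O_{k,n}}\cong\mathbf{Q}[k+n]$.
\end{proposition}

\begin{proof}
Let $\overline{L}{}_t^k\subset L_t$ be the preimage of $\overline{\mathrm{Gr}}{}_t^k$, and let $W=\overline{L}{}_t^k\times^{K_t}\overline{\mathrm{Gr}}{}_s^n$. It is a fiber bundle over $\overline{\mathrm{Gr}}{}_t^k$ with fiber $\overline{\mathrm{Gr}}{}_s^n$, so it is complete and irreducible of dimension $k+n$. The map $(g,\xi')\mapsto(g\Lambda_0,g\xi')$ identifies it with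
\[
\{(\eta,\xi):\ \eta\in\overline{\mathrm{Gr}}{}_t^k,\ \ \mathrm{dist}(\eta,\xi)\le n,\ \ \mathrm{dist}(\eta,\xi)\equiv n\ (\mathrm{mod}\ 2)\}.
\]
Let $\mu:W\to\mathrm{Gr}_s$ be the projection to $\xi$. By (S1), \eqref{eq:delta} and Lemma~\ref{lem:IC}, $E_{k,n}=\mathrm{IC}_k^t\star E_{0,n}=\mu_*\mathbf{Q}_W[k+n]$, and its support is $\mu(W)$.

We compute the fiber over $\xi\in O_{k,n}$. Vertices $\eta$ of $\mathcal{T}_t$ have even distance from $\Lambda_0$, so $\mathrm{dist}(\eta,\xi)\equiv2k+n\equiv n\pmod 2$ automatically. If $n=0$, the condition is $\eta=\xi$, and $\xi$ is a vertex of $\mathcal{T}'$ at distance $2k$, hence lies in $\mathrm{Gr}_t^k$. If $n\ge1$, then $d(\xi)=n-1$, and by \eqref{eq:proj} the condition $\mathrm{dist}(\eta,\xi)\le n$ means $\mathrm{dist}(\eta,\pi(\xi))\le1$. Here $\pi(\xi)$ is a midpoint at distance $2k+1$. By Lemma~\ref{lem:subtree}(a) there are two such $\eta$, in $\mathrm{Gr}_t^k$ and in $\mathrm{Gr}_t^{k+1}$, and only the first lies in $\overline{\mathrm{Gr}}{}_t^k$. So $\mu^{-1}(\xi)$ is a point.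

The image $\mu(W)$ is closed, irreducible, of dimension at most $k+n$, and contains $O_{k,n}$, which has dimension $k+n$. So $\mu(W)=\overline{O_{k,n}}$. By proper base change $E_{k,n}|_{O_{k,n}}$ is an equivariant local system of rank one in degree $-k-n$, and it is trivial because the stabilizers are connected.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathcal{N}\subset\mathcal{M}^c$ be the thick closure of the $E_{k,n}$. Every object of $\mathcal{M}^c$ is supported on a finite union of varieties $\overline{\mathrm{Gr}}{}_s^N$, and such a union contains finitely many orbits by Proposition~\ref{prop:orbits}. So it suffices to show that for each closed finite union $Z$ of orbits, every object supported on $Z$ lies in $\mathcal{N}$. We use induction on the number of orbits.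

Let $O=O_{k,n}\subset Z$ be an orbit of maximal dimension. The boundary of any other orbit in $Z$ is a union of orbits of dimension less than $\dim O$, so $Z'=Z\setminus O$ is closed. Let $j:O\to Z$ be the open inclusion. For $\mathcal{F}$ supported on $Z$ there is a cofiber sequence $j_!(\mathcal{F}|_O)\to\mathcal{F}\to\mathcal{F}|_{Z'}$, whose last term lies in $\mathcal{N}$ by induction. Apply this first to $\mathcal{F}=E_{k,n}$, which is supported on $\overline{O}\subset Z$: Proposition~\ref{prop:support} gives $j_!\mathbf{Q}_O\in\mathcal{N}$. For general $\mathcal{F}$, Corollary~\ref{cor:orbit} then gives $j_!(\mathcal{F}|_O)\in\mathcal{N}$, and the cofiber sequence gives $\mathcal{F}\in\mathcal{N}$.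
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dev}
Sanath K. Devalapurkar, \emph{Derived geometric Satake for $\mathrm{PGL}_2^{\times3}/\mathrm{PGL}_2^{\mathrm{diag}}$}, arXiv:2404.09853 (2024).

\bibitem{HA}
Lurie, \emph{Higher Algebra}.

\bibitem{Lus}
Lusztig (1983).

\bibitem{MV}
Mirkovi\'c and Vilonen, Ann. of Math. (2007).

\end{thebibliography}
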